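\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{claim}[theorem]{Claim}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Weighted sums over the orderings of a finite abelian group}


\begin{abstract}
Fix integer weights $\pi_1,\dots,\pi_m$ and a finite abelian group $A$ of order $m$. Which elements of $A$ have the form $\pi_1g_1+\dots+\pi_mg_m$, where $g_1,\dots,g_m$ is an ordering of the elements of $A$? For cyclic $A$, a conjecture from a paper of Britnell and Wildon says that every element arises unless the weights show one of two simple obstructions. We prove this conjecture, with its converse, for every $m$. More generally, we determine the set of all such sums for every finite abelian group, also when each group element is used a fixed number $d$ of times: it is a full coset of an explicit subgroup, except for one family of weights with $d=1$, for which it is $A$ minus one point.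
\end{abstract}

\section{The question}

Let $A$ be a finite abelian group of order $m$, written additively, and let $\pi=(\pi_1,\dots,\pi_m)\in\mathbf Z^m$. An element $x\in A$ is called \emph{$\pi$-expressible} if
\[
x=\pi_1g_1+\pi_2g_2+\dots+\pi_mg_m
\]
for some ordering $g_1,\dots,g_m$ of the elements of $A$. We call the $\pi_i$ \emph{weights}. Their order is irrelevant, and so is adding multiples of the exponent of $A$ to them. Write $s_A=\sum_{g\in A}g$. Adding a constant $c$ to every weight adds $c\,s_A$ to every sum, hence only translates the set of expressible elements. What matters is therefore how the weights differ from each other.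

Some weights are easy. For $(1,0,\dots,0)$ every element is expressible. For $k$ ones and $m-k$ zeros, the question is which elements are sums of $k$ distinct elements of $A$. For $(1,-1,0,\dots,0)$ the sums are the differences $g_1-g_2$ with $g_1\ne g_2$: everything except $0$. The same happens for $(r,-r,0,\dots,0)$ if $r$ is prime to $m$, because multiplication by $r$ is then an automorphism of $A$. A different obstruction occurs when a prime $q\mid m$ divides all differences of weights. After adding a constant all weights are divisible by $q$, so the expressible elements lie in one coset of the proper subgroup $qA$.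

There are $m!$ orderings and only $m$ targets, so one would guess that nothing else goes wrong. For cyclic groups this is the following conjecture, which we state in additive notation.

\begin{conjecture}[see {\cite{BW}}]
Let $A$ be cyclic of order $m$, and let $\pi_1\ge\dots\ge\pi_m$ be weights in $\{0,\dots,m-1\}$. Then every element of $A$ is $\pi$-expressible unless one of the following holds:
\begin{enumerate}
\item[(1)] up to order, $\pi\equiv(c-r,\,c+r,\,c,\dots,c)\pmod m$ for some integers $r,c$;
\item[(2)] some integer greater than $1$ divides $m$ and every difference $\pi_i-\pi_m$.
\end{enumerate}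
\end{conjecture}

Britnell and Wildon report that the conjecture is known when $m$ is prime, citing Theorem 1.2 of a paper of G\'acs. We prove it for all $m$, and our argument includes a proof for prime $m$. Both conditions make sense for arbitrary integer weights, and we state the result in that form.

\begin{theorem}\label{thm:cyclic}
Let $A$ be cyclic of order $m\ge2$ and let $\pi\in\mathbf Z^m$. Every element of $A$ is $\pi$-expressible if and only if neither \textup{(1)} nor \textup{(2)} holds. If \textup{(1)} holds and \textup{(2)} fails, exactly one element is not expressible, namely $c\,s_A$ with $c$ as in \textup{(1)}. If \textup{(2)} holds, the expressible elements form exactly one coset of $DA\ne A$, where $D=\gcd\bigl(m,\{\pi_i-\pi_j\}\bigr)>1$.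
\end{theorem}

For $m=1$ the only element is trivially expressible, so the conjecture holds for all $m$.

The proof is an induction on the order of the group through a subgroup $H$ of prime index. Even if one cares only about orderings of cyclic groups, the induction leads to a more general question. If all weights are multiples of $D$, then the sum depends only on the elements $Dg_i$, and these run through $DA$ with every element repeated equally often. So we study sequences in which every group element occurs $d$ times. The extra generality costs little, because for $d\ge2$ there are no exceptional weights: a repeated $g$ gives $g-g=0$.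

Section~\ref{sec:statements} states the general theorems and derives Theorem~\ref{thm:cyclic}. Section~\ref{sec:example} shows the inductive step by hand in $\mathbf Z/6$. Section~\ref{sec:tools} contains three lemmas, Section~\ref{sec:prime} treats groups of prime order, Section~\ref{sec:reduction} reduces general weights to those without obstruction (2), and Section~\ref{sec:induction} carries out the induction.

The only result quoted without proof is the Cauchy--Davenport theorem: for a prime $p$ and nonempty sets $A_1,\dots,A_s\subseteq\mathbf F_p$,
\[
|A_1+\dots+A_s|\ \ge\ \min\Bigl(p,\ 1+\sum_{i=1}^s\bigl(|A_i|-1\bigr)\Bigr).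
\]

\section{The general statements}\label{sec:statements}

Throughout, $A$ is a finite abelian group of order $m$ and exponent $n$ (the least $n\ge1$ with $nA=0$). The integers $m$ and $n$ have the same prime divisors. For $d\ge1$, a \emph{$d$-listing} of $A$ is a sequence $(g_1,\dots,g_{dm})$ containing each element of $A$ exactly $d$ times. For $\tau\in\mathbf Z^{dm}$ put
\[
\Sigma_d(A;\tau)=\Bigl\{\sum_i\tau_ig_i:\ (g_i)\text{ a $d$-listing of }A\Bigr\}.
\]
Thus the $\pi$-expressible elements form $\Sigma_1(A;\pi)$. The set $\Sigma_d(A;\tau)$ depends only on $\tau$ modulo $n$ and not on the order of its entries. Writing $\tau-c$ for the result of subtracting the integer $c$ from every entry, we have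
\begin{equation}\label{eq:shift}
\Sigma_d(A;\tau-c)=\Sigma_d(A;\tau)-cd\,s_A .
\end{equation}
Passing from $\tau$ to $\tau-c$ is called \emph{shifting} by $c$. We say that $\tau$ is \emph{constant modulo $q$} if all its entries are congruent modulo $q$. Exponents in a tuple denote repetition, so $(r,-r,0^{k})$ has $k$ zeros.

\begin{definition}
A tuple $\tau\in\mathbf Z^{dm}$ is
\begin{itemize}
\item \emph{primitive} for $A$ if it is nonconstant modulo every prime $q\mid m$;
\item \emph{exceptional} for $A$ if $d=1$, $m\ge3$ and, up to order, $\tau\equiv(c+r,c-r,c^{m-2})\pmod n$ for integers $c,r$ with $\gcd(r,n)=1$.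
\end{itemize}
\end{definition}

Both notions are invariant under shifting. An exceptional tuple is primitive, because it contains $c$ and $c+r$.

\begin{theorem}\label{thm:primitive}
If $\tau\in\mathbf Z^{dm}$ is primitive and not exceptional for $A$, then $\Sigma_d(A;\tau)=A$. If $\tau$ is exceptional, with $c$ as in the definition, then $\Sigma_1(A;\tau)=A\setminus\{c\,s_A\}$.
\end{theorem}

\begin{theorem}\label{thm:complete}
Let $\tau\in\mathbf Z^{dm}$ and $D=\gcd\bigl(n,\{\tau_i-\tau_j\}\bigr)$. Then $\Sigma_d(A;\tau)$ is a full coset of $DA$, unless $\tau$ is exceptional; in that case $D=1$ and $\Sigma_1(A;\tau)$ is $A$ minus exactly one point.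
\end{theorem}

For $d=1$, Theorem~\ref{thm:complete} describes the $\pi$-expressible elements of every finite abelian group; for $d\ge2$ it has no exceptions.

The second sentence of Theorem~\ref{thm:primitive} is immediate: the sums are $c\,s_A+r(g_1-g_2)$ with $g_1\ne g_2$ arbitrary, the differences $g_1-g_2$ run through $A\setminus\{0\}$, and multiplication by $r$ is an automorphism of $A$. So the task is to prove the first sentence of Theorem~\ref{thm:primitive}, and then Theorem~\ref{thm:complete}.

\begin{proof}[Proof of Theorem~\ref{thm:cyclic} from Theorems~\ref{thm:primitive} and~\ref{thm:complete}]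
Here $n=m$. Condition (2) says that some prime $q\mid m$ divides all differences of weights, that is, $\pi$ is not primitive; equivalently, $D>1$.

If neither (1) nor (2) holds, then $\pi$ is primitive and not exceptional, since exceptional tuples satisfy (1). So $\Sigma_1(A;\pi)=A$. If (2) holds, then $D>1$, so $\pi$ is not exceptional, and $\Sigma_1(A;\pi)$ is a coset of $DA$, which is a proper subgroup because $D\mid m$ and $A$ is cyclic of order $m$.

Finally, let (1) hold and (2) fail. If $m=2$, then (1) reads $\pi\equiv(c-r,c+r)$ up to order, and these two weights are congruent modulo $2$, so (2) would hold. Hence $m\ge3$. A prime $q\mid m$ dividing $r$ would make all weights congruent modulo $q$, so $\gcd(r,m)=1$. Thus $\pi$ is exceptional and exactly $c\,s_A$ is missed.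
\end{proof}

\section{The inductive step by hand in $\mathbf Z/6$}\label{sec:example}

Let $A=\mathbf Z/6$ and take the weights $(1,2,3,0,0,0)$. They are primitive, and not exceptional since no value fills four of the six places. So every element should be a sum $a+2b+3c$ with distinct $a,b,c\in A$.

Let $H=\{0,2,4\}$. Every ordering of $A$ puts three weights on the even elements and three on the odd elements; call these two blocks of weights $B_0$ and $B_1$. Conversely, we may first choose the blocks and then, inside each block, distribute the three elements of the corresponding coset of $H$ freely. Two things can now be controlled separately.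
\begin{itemize}
\item \emph{The coset of $H$.} The parity of the sum is the parity of the number of odd weights in $B_1$. So the choice of blocks decides which coset of $H$ the sum lies in.
\item \emph{The position inside the coset.} Since $3H=0$, what happens inside a block depends only on its weights modulo $3$, and this is the original problem for the smaller group $H$.
\end{itemize}

For odd targets choose $B_0=\{1,0,0\}$ and $B_1=\{2,3,0\}$. With $b=3$, $c=1$ the sum is $a+9$, and $a\in\{0,2,4\}$ is free; so $3,5,1$ are attained.

For even targets let us first choose $B_0=\{1,2,3\}$ and $B_1=\{0,0,0\}$. Then $a,b,c$ are the three even elements, so $3c=0$ and $2b=-b$, and the sum is $a-b$, which is $2$ or $4$ but never $0$. The choice of blocks is correct for parity but \emph{defective}: modulo $3$ the block $B_0\equiv(1,2,0)$ is exceptional for $H$, and the other block is constant and cannot help.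

The repair is to trade weights between the blocks without changing the parity. Exchange the weight $2$ with a $0$ from $B_1$, giving $B_0=\{1,3,0\}$ and $B_1=\{2,0,0\}$. Now both blocks are nonconstant modulo $3$. With $b=1$ and $a,c$ even the sum is $a+2$, and $a\in\{0,2,4\}$ is free; so all even elements are attained, for instance $0=1\cdot4+2\cdot1+3\cdot 0$.

The general proof follows this pattern. We find a choice of blocks that hits the right coset of $H$ and gives the inductive hypothesis enough to work with (Section~\ref{sec:existence}). If the choice is defective, we trade weights. When no trade helps, the weights turn out to be of a very special form, and one last device, two defective choices missing two \emph{different} points, settles that form (Sections~\ref{sec:defective} and~\ref{sec:end}).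

\section{Three lemmas}\label{sec:tools}

The first lemma produces disjoint pairs of unequal entries. Each such pair is a switch: exchanging the group elements assigned to its two entries can be used to change the sum.

\begin{lemma}\label{lem:pairs}
Let $L\ge2h\ge 0$. A sequence of length $L$ in which each value occurs at most $L-h$ times contains $h$ disjoint pairs of unequal entries.
\end{lemma}

\begin{proof}
Induction on $L-2h$. If $L=2h$, sort the sequence as $a_1,\dots,a_{2h}$ and pair $a_k$ with $a_{k+h}$ for $1\le k\le h$. If $a_k=a_{k+h}$, then $a_k=\dots=a_{k+h}$ are $h+1>L-h$ equal entries, a contradiction.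

If $L>2h$, delete one occurrence of a most frequent value $v$. We check that each value now occurs at most $L-1-h$ times, so that the induction hypothesis applies to the shorter sequence. Suppose some $w$ occurs at least $L-h$ times after the deletion. Since $v$ now occurs at most $L-h-1$ times, $w\ne v$. Before the deletion $v$ occurred at least as often as $w$, so $2(L-h)\le L$, that is, $L\le2h$, a contradiction.
\end{proof}

The second lemma is the case of at most two nontrivial weights; it also shows how the exceptional tuples arise.

\begin{lemma}\label{lem:two}
Let $m\ge2$, $d=1$, and let $\tau$ be primitive and not exceptional for $A$. If some $m-2$ of the entries of $\tau$ are congruent to each other modulo $n$, then $\Sigma_1(A;\tau)=A$.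
\end{lemma}

\begin{proof}
After a shift and reordering, $\tau\equiv(u,v,0^{m-2})\pmod n$. No prime $q\mid m$ divides both $u$ and $v$, since otherwise all entries would be $0$ modulo $q$. So $\gcd(u,v,n)=1$, and the homomorphism $A^2\to A$, $(g,h)\mapsto ug+vh$, has image $uA+vA=A$. All its fibers have $m$ elements.

Let $x\in A$. If the fiber over $x$ contains a pair with $g\ne h$, give $g$ and $h$ the weights $u$ and $v$ and all other elements the weight $0$; then $x\in\Sigma_1(A;\tau)$. Otherwise the fiber is contained in the diagonal $\{(g,g):g\in A\}$, hence equal to it, as both have $m$ elements. Then $(u+v)g=x$ for all $g\in A$; taking $g=0$ gives $x=0$, and then $n\mid u+v$. It follows that $\gcd(u,n)=\gcd(u,v,n)=1$. If $m\ge3$, then $\tau\equiv(u,-u,0^{m-2})$ is exceptional. If $m=2$, then $u\equiv v$ modulo $2$ and $\tau$ is not primitive. Both are excluded.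
\end{proof}

The third lemma will steer sums into a prescribed coset of a subgroup of index $p$. The labels stand for the cosets. The capacities $\lambda_a$ may differ because some positions will have been reserved beforehand for other purposes.

\begin{lemma}\label{lem:labels}
Let $p$ be prime, and let $\lambda_a$, for $a\in\{0,1,\dots,p-1\}$, be integers with $\lambda_0,\lambda_{p-1}\ge1$ and $\lambda_a\ge2$ for all other $a$. Let $N$ be a sequence of $L=\sum_a\lambda_a$ integers that is nonconstant modulo $p$. Then for each $x\in\mathbf F_p$ one can attach labels to the entries of $N$, using each label $a$ exactly $\lambda_a$ times, such that $\sum(\text{label})\cdot(\text{entry})\equiv x\pmod p$.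
\end{lemma}

\begin{proof}
Note that $L\ge2+2(p-2)=2p-2$. Subtracting a constant $c$ from all entries changes all sums by the same amount $c\sum_aa\lambda_a$, so we may assume that $0$ is a most frequent residue modulo $p$. Let $l\ge1$ be the number of entries that are nonzero modulo $p$.

\emph{Case $l\ge p-1$.} Each residue occurs at most $L-l\le L-(p-1)$ times, so by Lemma~\ref{lem:pairs}, applied to the residues with $h=p-1$, there are disjoint pairs of entries $(u_j,v_j)$, $1\le j\le p-1$, with $u_j\not\equiv v_j$. Give $u_j$ the label $j-1$ and $v_j$ the label $j$. This uses the labels $0$ and $p-1$ once and every other label twice, which the capacities allow. Distribute the remaining labels arbitrarily. Interchanging the two labels in the $j$th pair changes the sum by $\delta_j=u_j-v_j\not\equiv0$. So the attained sums include a translate of $\{0,\delta_1\}+\dots+\{0,\delta_{p-1}\}$, which is $\mathbf F_p$ by Cauchy--Davenport.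

\emph{Case $l\le p-2$.} Let $u_1,\dots,u_l$ be the nonzero entries. Give $u_1,\dots,u_{l-1}$ distinct labels from $\{1,\dots,p-2\}$; this is possible since $l-1\le p-3$. Give $u_l$ an arbitrary label $a$: a label from $\{1,\dots,p-2\}$ has been used at most once so far and has capacity at least $2$, and the labels $0,p-1$ have not been used. The zero entries take the remaining labels. The sum is $\text{const}+au_l$, which takes every value in $\mathbf F_p$ as $a$ varies.
\end{proof}

With all $\lambda_a=1$ the conclusion fails for $p\ge3$: the sequence $(1,-1,0^{p-2})$ gives a difference of two distinct labels, never $0$. The inner capacities $\lambda_a\ge2$ are what removes the exception.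

\section{Groups of prime order}\label{sec:prime}

\begin{proposition}\label{prop:prime}
Theorem~\ref{thm:primitive} holds when $m=p$ is prime, for all $d\ge1$.
\end{proposition}

Let $A=\mathbf F_p$ and let $\tau$ be nonconstant modulo $p$ and not exceptional. For $d\ge2$ the claim is Lemma~\ref{lem:labels} with all $\lambda_a=d$. So let $d=1$. Shift so that $0$ is a most frequent residue among the weights, with multiplicity $M$, and let $l=p-M\ge1$ be the number of nonzero weights. If $l\le2$, use Lemma~\ref{lem:two}; this covers $p\le3$, since $M\ge1$. From now on $l\ge3$ and hence $p\ge5$. We read weights as elements of $\mathbf F_p$.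

\subsection*{Few nonzero weights: $3\le l\le(p+1)/2$}

Here two well-chosen weights suffice. Among three nonzero weights $u_1,u_2,u_3$, some two have nonzero sum: otherwise $u_1=-u_2=u_3=-u_1$ and $2u_1=0$. Let $u,v$ be nonzero weights with $u+v\ne0$. Give the other $l-2$ nonzero weights distinct group elements, forming a set $W$ and contributing $y$ to the sum. For a target $x$, the equation $ug+vh=x-y$ has $p$ solutions $(g,h)$. At most one has $g=h$, since $u+v\ne0$; at most $l-2$ have $g\in W$ and at most $l-2$ have $h\in W$, since $g$ and $h$ determine each other. Because
\[
p-1-2(l-2)\ \ge\ p-1-(p+1)+4\ =\ 2,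
\]
some solution has $g\neq h$ and $g,h\notin W$. The zero weights take the remaining elements, and $x$ is attained.

\subsection*{Many nonzero weights: $l\ge(p+3)/2$, that is, $M\le(p-3)/2$}

Now the zeros are too few to leave room, but the weights vary a lot, and we use Cauchy--Davenport. Partition the weights into blocks and $\{0,1,\dots,p-1\}$ into intervals of the corresponding lengths. For a block $C$ let $V_C\subseteq\mathbf F_p$ be the set of sums obtained by distributing the elements of its interval over its weights in all possible ways. All elements of $\sum_CV_C$ are attained. Call $|V_C|-1$ the \emph{gain} of $C$. By Cauchy--Davenport it suffices that the total gain is at least $p-1$. Shifting the weights of $C$, or translating its interval, only translates $V_C$.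

Blocks of two gain at most $1$ each, hence at most $(p-1)/2$ in total. We need blocks that gain about one per weight:
\begin{itemize}
\item[($\alpha$)] \emph{Two distinct weights have gain $1$.}
\item[($\beta$)] \emph{Three distinct weights have gain at least $3$.}
\item[($\gamma$)] \emph{If $p\ge7$, four weights $0,0,x,y$ with $x,y\ne0$ have gain at least $4$.}
\end{itemize}
Statement ($\alpha$) is clear.

\emph{Proof of} ($\beta$). We may take the weights $0,t,u$ and the interval $0,1,2$. Then $V\supseteq\{t,u,2t,2u\}$, and these are four elements unless $u=2t$ or $t=2u$. By symmetry let $u=2t$. Then the six sums $t,\,u,\,2t,\,2u,\,t+2u,\,2t+u$ form the set $\{t,2t,4t,5t\}$, which has four elements since $p\ge5$.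

\emph{Proof of} ($\gamma$). Take the interval $0,1,2,3$, so $V=\{xw+yw':w\ne w'\in\{0,1,2,3\}\}$, and scale so that $x=1$. If $y=1$, then $V=\{1,2,3,4,5\}$ has gain $4$. Let $y\ne1$ and suppose that $|V|\le4$. Taking $w'=0,3,1$ we see that $V$ contains
\[
X=\{1,2,3\},\qquad 3y+\{0,1,2\}=X+(3y-1),\qquad y+\{0,2,3\},
\]
and at most one element of $V$ lies outside $X$. So $X+(3y-1)$ meets $X$ in at least two elements, which forces $3y-1\in\{0,1,-1\}$. As $3y\ne0$, we get $3y\in\{1,2\}$. Also at least two of $y,y+2,y+3$ lie in $X$; that is, at least two of
\[
y\in\{1,2,3\},\qquad y\in\{-1,0,1\},\qquad y\in\{-2,-1,0\}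
\]
hold. For $p\ge7$ the first and second sets meet only in $1$, the first and third are disjoint, and the second and third meet in $\{-1,0\}$. As $y\ne0,1$, we get $y=-1$. Then $-3\in\{1,2\}$, so $p$ divides $4$ or $5$, contradicting $p\ge7$. (For $p=5$ the weights $0,0,1,-1$ have $V=\mathbf F_5\setminus\{0\}$ and gain only $3$.)

It remains to cut the weights into such blocks. Weights left over form blocks of size one, with gain $0$. Let $t=\lfloor p/3\rfloor\ge1$, so $p=3t+1$ or $p=3t+2$.

\emph{Case $M\le t$.} Sort the weights by their representatives in $\{0,\dots,p-1\}$ and deal them cyclically into $t$ columns. Two weights in one column are at least $t$ places apart in the sorted order, while equal weights are at most $M-1\le t-1$ places apart. So the weights in each column are pairwise distinct.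
\begin{itemize}
\item If $p=3t+1$, then $t\ge2$ since $p\ge5$; one column has four weights and the others three. Remove one weight from the long column. The $t$ triples are of type ($\beta$), and the gain is at least $3t=p-1$.
\item If $p=3t+2$, we remove two unequal weights so that every column keeps three. For $t=1$ there is a single column of five distinct weights, and any two will do. For $t\ge2$ two columns have four distinct weights each, and we choose one weight from each, unequal. We get $t$ triples of type ($\beta$) and a pair of type ($\alpha$), with gain at least $3t+1=p-1$.
\end{itemize}

\emph{Case $M\ge t+1$.} Since $M\le(p-3)/2$, we have $p\ge7$ (for $p=5$ this would say $2\le M\le1$). Also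
\[
M<l=p-M\le 2t+1<2M .
\]
Put $i=l-M>0$ and $j=2M-l>0$, so that $i+j=M$ and $2i+j=l$. The $l$ nonzero weights take each value at most $M=l-i$ times, and $l\ge2i$; by Lemma~\ref{lem:pairs} they contain $i$ disjoint unequal pairs. Adjoin a zero to each pair: this gives $i$ triples of type ($\beta$). There remain $l-2i=j$ nonzero weights and $M-i=j$ zeros. Form $\lfloor j/2\rfloor$ blocks of type ($\gamma$) and, if $j$ is odd, one pair $\{0,x\}$ of type ($\alpha$). These last blocks gain at least $2j$ if $j$ is even and at least $2(j-1)+1=2j-1$ if $j$ is odd. The total gain is at least
\[
3i+2j-1=(i+j)+(2i+j)-1=M+l-1=p-1 .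
\]
This proves Proposition~\ref{prop:prime}. \qed

\section{From primitive weights to all weights}\label{sec:reduction}

\begin{proposition}\label{prop:reduction}
Let $N\ge1$. If Theorem~\ref{thm:primitive} holds for all groups of order at most $N$ and all $d$, then so does Theorem~\ref{thm:complete}.
\end{proposition}

\begin{proof}
The idea is to divide the differences of weights by $D$ and to pass to the group $DA$. Let $|A|=m\le N$ and write $\tau_i-\tau_{dm}=Dt_i$ with integers $t_i$. Since the elements of a $d$-listing sum to $d\,s_A$,
\[
\sum_i\tau_ig_i=\tau_{dm}\,d\,s_A+\sum_it_i\,(Dg_i).
\]
Let $A[D]=\{g\in A:Dg=0\}$ and $d'=d\,|A[D]|$. The homomorphism $g\mapsto Dg$ maps $A$ onto $DA$ with fibers of size $|A[D]|$. So $(Dg_i)$ is a $d'$-listing of $DA$ whenever $(g_i)$ is a $d$-listing of $A$, and every $d'$-listing of $DA$ arises in this way: the $d'$ positions carrying a given element of $DA$ can be filled with the $|A[D]|$ elements of its fiber, each $d$ times. Hence $\Sigma_d(A;\tau)=\tau_{dm}\,d\,s_A+\Sigma_{d'}(DA;t)$.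

The tuple $t$ is primitive for $DA$. Indeed, $DA$ has exponent $n/D$; if all $t_i$ were congruent modulo a prime $q\mid n/D$, then $q$ would divide all $t_i$ because $t_{dm}=0$, and $qD$ would divide $n$ and all differences $\tau_i-\tau_j$, contradicting the choice of $D$.

If $D>1$, then $|A[D]|\ge2$, because $D$ divides the exponent $n$. So $d'\ge2$, there are no exceptional tuples, and Theorem~\ref{thm:primitive} gives $\Sigma_{d'}(DA;t)=DA$. If $D=1$, then $\tau$ itself is primitive and Theorem~\ref{thm:primitive} for $A$ is the assertion. Finally, exceptional tuples have $D=1$, because $r=(c+r)-c$ is, modulo $n$, one of the differences.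
\end{proof}

\section{Proof of Theorem~\ref{thm:primitive}}\label{sec:induction}

We use induction on $m$, treating all $d$ at once. The case $m=1$ is trivial, and $m$ prime is Proposition~\ref{prop:prime}. Let $m$ be composite and assume Theorem~\ref{thm:primitive} for all smaller orders. By Proposition~\ref{prop:reduction}, Theorem~\ref{thm:complete} also holds for all smaller orders. Let $\tau\in\mathbf Z^{dm}$ be primitive and not exceptional.

\subsection{Order four, $d=1$}

The general argument needs a little room, and this one case is too small for it.

Let $A\cong(\mathbf Z/2)^2$, so $n=2$. Modulo $2$, up to order and a shift by $1$, the nonconstant tuples are $(1,0,0,0)$, covered by Lemma~\ref{lem:two}, and $(1,1,0,0)\equiv(1,-1,0,0)$, which is exceptional.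

Let $A=\mathbf Z/4$. By primitivity there are both even and odd weights. If one or three are odd, shift so that exactly one is odd. Two of the three even weights are congruent modulo $4$, and Lemma~\ref{lem:two} applies. If two are odd and either the two even weights or the two odd weights are congruent modulo $4$, Lemma~\ref{lem:two} applies again. Otherwise $\tau\equiv(0,1,2,3)$ up to order, and the orderings $(0,1,2,3)$, $(1,0,2,3)$, $(1,0,3,2)$, $(1,2,0,3)$ give the sums $14,13,12,11$, which represent all residues modulo $4$.

From now on $(m,d)\ne(4,1)$.

\subsection{Arrangements}

Let $p$ be the \emph{smallest} prime divisor of $m$, let $H\le A$ be a subgroup of index $p$, and put $m'=|H|=m/p$ and $n'=\exp H$. Since $m$ is composite, $m'\ge p$. Moreover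
\begin{equation}\label{eq:room}
dm'\ge3 ,
\end{equation}
because $m'=2$ forces $m=4$ and then $d\ge2$. Let $\varphi:A\to\mathbf F_p$ be a surjective homomorphism with kernel $H$, and for each $a\in\mathbf F_p=\{0,\dots,p-1\}$ choose $\rho_a\in A$ with $\varphi(\rho_a)=a$.

An \emph{arrangement} $B$ is a partition of the index set $\{1,\dots,dm\}$ into blocks $B_a$, $a\in\mathbf F_p$, each of size $dm'$. The indices in $B_a$ are to receive elements of the coset $\rho_a+H$. Write $\tau(B_a)=\sum_{i\in B_a}\tau_i$, and write $\tau|_{B_a}$ for the tuple of weights in $B_a$. We call a block constant, nonconstant or exceptional if its tuple of weights is. If $(h_i)_{i\in B_a}$ is a $d$-listing of $H$ for each $a$, then $g_i=\rho_a+h_i$ ($i\in B_a$) is a $d$-listing of $A$. Hence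
\begin{equation}\label{eq:R}
\Sigma_d(A;\tau)\ \supseteq\ R(B):=\sum_a\tau(B_a)\rho_a+\sum_a\Sigma_d\bigl(H;\tau|_{B_a}\bigr).
\end{equation}

Fix a target $x\in A$. As in Section~\ref{sec:example}, we want to hit the coset $x+H$ and have enough variation inside it. Note that $\varphi$ takes the value $\sum_aa\,\tau(B_a)$ on all of $R(B)$.

\begin{definition}
An arrangement $B$ is
\begin{itemize}
\item \emph{aimed} (at $x$) if $\sum_aa\,\tau(B_a)\equiv\varphi(x)\pmod p$, that is, if $R(B)\subseteq x+H$;
\item \emph{separating} if for each prime $q\mid m'$ some block is nonconstant modulo $q$;
\item \emph{defective} if $d=1$, one block is exceptional for $H$, and all other blocks are constant modulo $n'$.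
\end{itemize}
\end{definition}

When we shift $\tau$ by $c$ we replace $x$ by $x-cd\,s_A$, in accordance with \eqref{eq:shift}. All three notions are unaffected; for the first, both sides of the congruence decrease by $c\,dm'\sum_aa$, since $\varphi(s_A)=m'\sum_aa$. By definition, a defective arrangement has at most one block that is nonconstant modulo $n'$. In other words,
\begin{equation}\label{eq:twoblocks}
\text{an arrangement with two blocks nonconstant modulo $n'$ is not defective.}
\end{equation}

\begin{lemma}\label{lem:R}
Let $B$ be an aimed, separating arrangement. If $B$ is not defective, then $R(B)=x+H$. If $B$ is defective, then $R(B)$ is $x+H$ minus one point.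
\end{lemma}

\begin{proof}
Let $D_a$ be the greatest common divisor of $n'$ and the differences of weights in $B_a$. By Theorem~\ref{thm:complete} for $H$, the set $\Sigma_d(H;\tau|_{B_a})$ is a coset of $D_aH$ in $H$, or $H$ minus a point if the block is exceptional. A prime dividing $n'$ and all $D_a$ would divide $m'$ and make every block constant modulo that prime. Since $B$ is separating, $\gcd(n',\{D_a\})=1$, and so $\sum_aD_aH=H$.

If no block is exceptional, it follows that $R(B)$ is a coset of $H$. Suppose some block is exceptional. If another block $B_b$ is nonconstant modulo $n'$, then its set has at least two elements: it is a coset of $D_bH\ne0$, or $H$ minus a point with $|H|\ge3$. The sum of $H\setminus\{w\}$ and a set $S\subseteq H$ with two or more elements is $H$, because the translates of $H\setminus\{w\}$ by different elements of $S$ miss different points. So again $R(B)$ is a coset of $H$. In the remaining case all other blocks are constant modulo $n'$ and contribute one point each; this is exactly the case that $B$ is defective, and $R(B)$ is a coset of $H$ minus one point. In all cases the coset is $x+H$ because $B$ is aimed.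
\end{proof}

\subsection{An aimed, separating arrangement exists}\label{sec:existence}

The two requirements compete for the same indices. We reserve a small set of indices that guarantees separation, and aim with the others by Lemma~\ref{lem:labels}. If the others are all congruent modulo $p$, the lemma does not apply, but then very few indices matter for the aim, and these can be placed by hand.

Let $\omega\ge1$ be the number of primes dividing $m'$. Then
\[
\omega+2\le dm':
\]
for $\omega=1$ this is \eqref{eq:room}, and for $\omega\ge2$ we have $m'\ge2^\omega\ge\omega+2$. (In the excluded case $m=4$, $d=1$ the inequality fails.) Choose a set $T$ of at most $\omega+1$ indices on which $\tau$ is nonconstant modulo every prime $q\mid m'$: take one index $i_0$ and for each $q$ an index $i_q$ with $\tau_{i_q}\not\equiv\tau_{i_0}\pmod q$, which exists since $\tau$ is primitive.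

\emph{Case 1: $\tau$ is nonconstant modulo $p$ off $T$.} Put $T$ into $B_0$. Label the other indices by Lemma~\ref{lem:labels} with $\lambda_0=dm'-|T|\ge1$ and $\lambda_a=dm'\ge3$ for $a\ne0$, so that the sum of $(\text{label})\cdot(\text{weight})$ is $\varphi(x)$, and put the indices with label $a$ into $B_a$. Since the indices in $T$ contribute $0$ to $\sum_aa\,\tau(B_a)$, the arrangement is aimed. It is separating because $T\subseteq B_0$.

\emph{Case 2: $\tau$ is constant modulo $p$ off $T$.} Shift so that this constant is $0$. Let $N=\{i:\tau_i\not\equiv0\bmod p\}\subseteq T$ and let $Z$ be the complement of $N$. By primitivity, $1\le|N|\le\omega+1\le dm'-1$. As in the choice of $T$, choose $T_Z\subseteq Z$ with $|T_Z|\le\omega+1$ such that $T_Z$ is nonconstant modulo every prime $q\mid m'$ for which $\tau|_Z$ is nonconstant. Pick $u\in N$, and put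
\begin{itemize}
\item $N\setminus\{u\}$ into $B_0$;
\item $u$ into the block $B_a$ with $a\tau_u\equiv\varphi(x)\pmod p$;
\item $T_Z$ into $B_1$;
\item all other indices anywhere, so that each block gets $dm'$ indices.
\end{itemize}
There is room, because $B_0$ receives at most $|N|\le dm'-1$ prescribed indices and $B_1$ at most $|T_Z|+1\le\omega+2\le dm'$. Modulo $p$ only $u$ contributes to $\sum_aa\,\tau(B_a)$, so the arrangement is aimed. Since $|N|<dm'$, every block contains an element of $Z$. To check separation, let $q\mid m'$ be prime. If $\tau|_Z$ is nonconstant modulo $q$, then $B_1\supseteq T_Z$ is nonconstant modulo $q$. If $\tau|_Z$ is constant modulo $q$, then by primitivity some $i\in N$ has a different residue, and the block of $i$, which also contains an element of $Z$, is nonconstant modulo $q$.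

\medskip
If $d\ge2$, no arrangement is defective, and Lemma~\ref{lem:R} gives $x\in R(B)\subseteq\Sigma_d(A;\tau)$. So Theorem~\ref{thm:primitive} is proved for this $A$ and all $d\ge2$.

\emph{From now on $d=1$, hence $m\ne4$, and we suppose for contradiction that $x\notin\Sigma_1(A;\tau)$.} By Lemma~\ref{lem:R},
\begin{equation}\label{eq:alldefective}
\text{every aimed, separating arrangement is defective.}
\end{equation}

\subsection{What a defective arrangement reveals}\label{sec:defective}

Fix an aimed, separating arrangement $B$; it is defective. Let $E=B_e$ be its exceptional block. Then $m'\ge3$, and after a shift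
\begin{equation}\label{eq:E}
\tau|_E\equiv(r,-r,0^{m'-2}),\qquad \tau|_{B_b}\equiv(c_b^{\,m'})\ \ (b\ne e)\qquad(\text{mod }n'),\qquad\gcd(r,n')=1 ,
\end{equation}
up to order. If some $c_b\not\equiv0$, we can try to trade weights between $E$ and $B_b$, in the way of Section~\ref{sec:example}, to obtain an arrangement that is not defective. The next claim says what is left when \eqref{eq:alldefective} forbids this.

\begin{claim}\label{claim:star}
After a further shift, $\tau\equiv(r',-r',0^{m-2})\pmod{n'}$ up to order, with $\gcd(r',n')=1$.
\end{claim}

If all $c_b\equiv0\pmod{n'}$, there is nothing to prove. In general, recall that $m'\ge p$ and that all prime factors of $m'$ are at least $p$, by the choice of $p$. If $m'=p+1$, then $p=2$, because for odd $p$ the even number $p+1$ would have the prime factor $2<p$. So either $m'\ge p+2$, or $m'=3$ and $m=6$, or $m'=p$ and $m=p^2$, where $p\ge3$ since $m\ne4$. We treat these three cases in turn.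

\emph{(i) $m'\ge p+2$.} Suppose $c_b\not\equiv0\pmod{n'}$ for some $b\ne e$. A trade must keep the arrangement aimed, and a pigeonhole argument modulo $p$ provides such a trade with at most $p$ exchanges. Choose distinct indices $i_1,\dots,i_p\in E$ with $\tau_{i_k}\equiv0\pmod{n'}$, possible as $m'-2\ge p$, and distinct $j_1,\dots,j_p\in B_b$. Among the $p+1$ partial sums (the empty one included) of the sequence $\tau_{j_k}-\tau_{i_k}$, two are congruent modulo $p$. So
\[
\sum_{k\in K}(\tau_{j_k}-\tau_{i_k})\equiv0\pmod p
\]
for some nonempty $K\subseteq\{1,\dots,p\}$. Interchange $i_k$ and $j_k$ for all $k\in K$. The block sums change by multiples of $p$, so the new arrangement is aimed. Modulo $n'$ the two new blocks are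
\[
B_b\equiv\bigl(0^{|K|},c_b^{\,m'-|K|}\bigr),\qquad
E\equiv\bigl(r,-r,c_b^{|K|},0^{\,m'-2-|K|}\bigr),\qquad 1\le|K|\le p\le m'-2 .
\]

The new arrangement is separating: let $q\mid m'$ be prime. If $q\nmid c_b$, the new $B_b$ contains $0$ and $c_b$; if $q\mid c_b$, the new $E$ contains $r\not\equiv0$ and $c_b\equiv0$ modulo $q$. The new $B_b$ is nonconstant modulo $n'$. If the new $E$ is too, then the arrangement is not defective by \eqref{eq:twoblocks}, contradicting \eqref{eq:alldefective}. This happens if $n'\ge3$, for then $r\not\equiv-r\pmod{n'}$. Now let $n'=2$. Then $m'$ is a power of $2$, so $p=2$ and $m'\ge4$. If $m'\ge8$, the new $E$ contains $r\equiv1$ and at least $m'-4>0$ zeros modulo $2$, so it is nonconstant. The only surviving possibility is $n'=2$, $m'=4$, $p=2$. Then there are just the two blocks $E\equiv(1,1,0,0)$ and $B_b\equiv(1,1,1,1)$ of the original arrangement, so $\tau\equiv(1^6,0^2)\pmod2$, and shifting by $1$ gives $(1,-1,0^6)$ modulo $2$, as claimed.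

\emph{(ii) $m=6$.} Here $p=2$ and $n'=3$, and there are two blocks, $E\equiv(r,-r,0)$ and $B_b\equiv(c_b^{\,3})$ modulo $3$. If $c_b\not\equiv0$, write $c_b\equiv\varepsilon r$ with $\varepsilon=\pm1$. Then $\tau\equiv\bigl((\varepsilon r)^4,-\varepsilon r,0\bigr)$, and subtracting $\varepsilon r$ gives $(0^4,-2\varepsilon r,-\varepsilon r)\equiv(0^4,\varepsilon r,-\varepsilon r)\pmod3$, as claimed.

\emph{(iii) $m=p^2$, $p\ge3$.} Here $n'=m'=p$. Shift so that $0$ is a most frequent residue modulo $p$; it occurs at least $p\ge3$ times. Let $l$ be the number of weights nonzero modulo $p$. The block $E$ shows three distinct residues modulo $p$, by \eqref{eq:E} and since $p$ is odd. Hence $l\ge2$.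

Suppose $l\ge3$. Take indices $u,u',u''$ with nonzero and $z,z'$ with zero residues. Put $u,z$ into $B_0$ and $u',z'$ into $B_{p-1}$. The remaining indices include $u''$ and an index with zero residue, so Lemma~\ref{lem:labels} with $\lambda_0=\lambda_{p-1}=p-2\ge1$ and $\lambda_a=p$ otherwise lets us complete this to an aimed arrangement. Its blocks $B_0$ and $B_{p-1}$ are nonconstant modulo $p$. So it is separating and, by \eqref{eq:twoblocks}, not defective, contradicting \eqref{eq:alldefective}.

Hence $l=2$; let $u,v$ now denote the two nonzero residues. As $E$ shows three residues, it contains both, and $\tau|_E\equiv(u,v,0^{p-2})$. The entries of a block that is exceptional with constant $c$ sum to $m'c=pc\equiv0\pmod p$. So $v\equiv-u$, and $\tau\equiv(u,-u,0^{m-2})\pmod p$. This proves Claim~\ref{claim:star}. \qed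

\subsection{The end of the proof}\label{sec:end}

Shift as in Claim~\ref{claim:star}. Let $y,z$ be the indices with $\tau_y\equiv r'$ and $\tau_z\equiv-r'$ modulo $n'$, and let $Z$ be the set of the other $m-2$ indices, so that $\tau_i\equiv0\pmod{n'}$ for $i\in Z$. If all $\tau_i$ with $i\in Z$ were congruent modulo $n$, Lemma~\ref{lem:two} would give $\Sigma_1(A;\tau)=A$, a contradiction. So
\begin{equation}\label{eq:ij}
\tau_i\not\equiv\tau_j\pmod n\qquad\text{for some }i,j\in Z .
\end{equation}
Thus $\tau$ looks exceptional modulo $n'$ but is not so modulo $n$, and we must exploit this difference. Since $pA\subseteq H$, we have $n'\mid n\mid pn'$.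

Consider an aimed arrangement in which $y$ and $z$ lie in different blocks, each of which also contains an element of $Z$. For every prime $q\mid m'$ both blocks are nonconstant modulo $q$, since one contains $0$ and $r'\not\equiv0$ and the other $0$ and $-r'\not\equiv0$. So the arrangement is separating, and by \eqref{eq:twoblocks} it is not defective. By \eqref{eq:alldefective}, therefore,
\begin{equation}\label{eq:starstar}
\begin{minipage}{0.8\textwidth}
there is no aimed arrangement in which $y$ and $z$ lie in different blocks, each containing an element of $Z$.
\end{minipage}
\end{equation}

\emph{Case 1: $p\nmid m'$.} Then $\gcd(p,n')=1$. The weights $\tau_i,\tau_j$ in \eqref{eq:ij} are congruent modulo $n'$ but not modulo $n\mid pn'$, so they are not congruent modulo $p$. Put $y$ into $B_0$ and $z$ into $B_{p-1}$, and distribute $Z$ by Lemma~\ref{lem:labels} with $\lambda_0=\lambda_{p-1}=m'-1\ge2$ and $\lambda_a=m'$ otherwise, so that the arrangement is aimed. This contradicts \eqref{eq:starstar}.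

\emph{Case 2: $p\mid m'$.} Then $p\mid n'$, so modulo $p$ the weights on $Z$ vanish and $\tau_y\equiv-\tau_z\equiv r'\not\equiv0$. If $y\in B_a$ and $z\in B_{a'}$, the arrangement is aimed if and only if $r'(a-a')\equiv\varphi(x)\pmod p$.

If $\varphi(x)\ne0$, choose $a\ne a'$ accordingly and place $Z$ arbitrarily; since $m'\ge3$, all blocks meet $Z$. This contradicts \eqref{eq:starstar}.

Let $\varphi(x)=0$. Now $y$ and $z$ are forced into the same block, and aimed arrangements may really be defective. For example, take $A=\mathbf Z/8$, $H=2A$, weights $(1,3,4,0^5)$ and an even target. If the weights $1,3$ are on even elements $g\ne h$ and the $4$ is on an odd element, the sum is $g+3h+4=(g-h)+4$, which is any even element except $4$. If the $4$ is also on an even element, the sum is $g-h$, any even element except $0$. Each of these arrangements misses a point, but not the same one. We show that this always happens.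

Since $\tau_i$ and $\tau_j$ are congruent modulo $n'$ but not modulo $n$, we have $n\ne n'$, so $n=pn'$. Let $B$ be an arrangement with $y,z,i\in B_0$ (possible as $m'\ge3$), $j\in B_1$, and the rest arbitrary. It is aimed, and it is separating because $B_0$ contains $r'\not\equiv0$ and $0$ modulo every prime $q\mid m'$. By Lemma~\ref{lem:R}, $R(B)$ is $x+H$ or misses one point of it. Let $B^*$ arise from $B$ by interchanging $i$ and $j$; it is aimed as well. Since $\tau_i\equiv\tau_j\equiv0\pmod{n'}$, the sets $\Sigma_1(H;\tau|_{B_a})$ do not change, and \eqref{eq:R} gives
\[
R(B^*)=R(B)+\eta,\qquad \eta=(\tau_j-\tau_i)\rho,\qquad\rho=\rho_0-\rho_1 .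
\]
We claim that $\eta\ne0$. Write $\tau_j-\tau_i=n't$; here $p\nmid t$, because $n=pn'$ does not divide $\tau_j-\tau_i$. As $\rho\notin H$ and $H$ has prime index, $A=H+\mathbf Z\rho$. Now $n'H=0$ but $n'A\ne0$, as $n>n'$; so $n'\rho\ne0$. Since $pn'\rho=n\rho=0$, the element $n'\rho$ has order $p$, and $\eta=t\,n'\rho\ne0$.

Both $R(B)$ and $R(B^*)$ are contained in $x+H$. If $R(B)$ misses a point $w$ of $x+H$, then $R(B^*)$ misses only $w+\eta\ne w$. In any case $R(B)\cup R(B^*)=x+H\ni x$, and both sets lie in $\Sigma_1(A;\tau)$. This contradicts $x\notin\Sigma_1(A;\tau)$ and completes the induction, hence the proof of Theorem~\ref{thm:primitive}. By Proposition~\ref{prop:reduction}, Theorem~\ref{thm:complete} holds for all groups, and Theorem~\ref{thm:cyclic} follows as shown in Section~\ref{sec:statements}. \qed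

\begin{thebibliography}{9}
\bibitem{BW} John R. Britnell and Mark Wildon, \emph{On types and classes of commuting matrices over finite fields}, arXiv:1001.0811 (2010).
\end{thebibliography}

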